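# A shadowing homeomorphism none of whose chain components shadows

## The guess: shadowing should reach a dense set of chain components

Take a continuous map $f$ of a compact metric space, and suppose that every approximate orbit of $f$ is followed closely by a true orbit. The long-term dynamics of $f$ lives on closed invariant pieces, the chain components. Does the property "approximate orbits are followed by true ones" pass to the pieces? More modestly: does it pass to enough pieces, so that every piece is a limit of pieces which have the property?

The first guess is yes. An approximate orbit inside a piece $C$ is followed by a true orbit of $f$. This orbit need not lie in $C$, but it stays near $C$, and its limit points lie in some piece that comes near $C$. That nearby piece seems a good candidate for a piece with the property. Before testing the guess we fix the vocabulary.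

Throughout, $X$ is a compact metric space with metric $d$, and $f\colon X\to X$ is continuous.

**Definition (chains, pseudo orbits, shadowing).** Let $\delta>0$. A finite sequence $(x_i)_{i=0}^k$ in $X$, with an integer $k>0$, is a *$\delta$-chain* of $f$ if $d(f(x_i),x_{i+1})\le\delta$ for $0\le i\le k-1$. An infinite sequence $(x_i)_{i\ge0}$ is a *$\delta$-pseudo orbit* if $d(f(x_i),x_{i+1})\le\delta$ for all $i\ge0$. It is *$\epsilon$-shadowed* by $x\in X$ if $d(f^i(x),x_i)\le\epsilon$ for all $i\ge0$. The map $f$ has the *shadowing property* if for every $\epsilon>0$ there is $\delta>0$ such that every $\delta$-pseudo orbit is $\epsilon$-shadowed by some point of $X$.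

A set $S\subset X$ is *$f$-invariant* if $f(S)\subset S$. For a closed $f$-invariant $S$ the same definitions apply to $f|_S\colon S\to S$; then pseudo orbits and shadowing points must both lie in $S$. The map $f|_S$ is *chain transitive* if for all $x,y\in S$ and $\delta>0$ there is a $\delta$-chain of $f|_S$ from $x$ to $y$.

**Definition (chain components).** Write $x\to_\delta y$ if there is a $\delta$-chain of $f$ from $x$ to $y$, and $x\to y$ if $x\to_\delta y$ for all $\delta>0$. Let $CR(f)=\{x: x\to x\}$ be the set of chain recurrent points. On $CR(f)$ let $x\leftrightarrow y$ mean $x\to y$ and $y\to x$. The classes of $\leftrightarrow$ are the *chain components*. The space $\mathcal C(f)=CR(f)/{\leftrightarrow}$ carries the quotient topology, and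
$$\mathcal C_{\rm sp}(f)=\{C\in\mathcal C(f): f|_C\colon C\to C\text{ has the shadowing property}\}.$$

We use these standard facts. The relation $\leftrightarrow$ is a closed $(f\times f)$-invariant equivalence relation on $CR(f)$; $CR(f)$ is the disjoint union of the chain components; each component $C$ is closed and $f$-invariant, and $f|_C$ is chain transitive. The set $CR(f)$ is closed: if chain recurrent points $x_j$ converge to $x$ and $\delta>0$, choose $j$ with $d(x_j,x)\le\delta/3$ and $d(f(x_j),f(x))\le\delta/3$, and replace both ends of a $\delta/3$-chain from $x_j$ to $x_j$ by $x$; the result is a $\delta$-chain. The quotient of a compact metric space by a closed equivalence relation is compact Hausdorff, so $\mathcal C(f)$ is compact Hausdorff. Finally, two compatible metrics on a compact space are uniformly equivalent, so the shadowing property and the relation $\to$ do not depend on the choice of the metric.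

The question, due to Moothathu and taken here from Noriaki Kawaguchi, "S-limit shadowing implies the denseness of chain components with the shadowing property", arXiv:2307.15303 (2023), reads: if $f$ has the shadowing property, is
$$\mathcal C(f)=\overline{\mathcal C_{\rm sp}(f)}\,?$$

## Three hand tests: a shift, an identity map, a sequence of subshifts

On $\{0,1\}^{\mathbb Z}$ use $d(x,y)=2^{-\min\{|k|:\,x_k\ne y_k\}}$ and the shift $(\sigma x)_k=x_{k+1}$. Recall the textbook fact that a subshift of finite type (all sequences avoiding a finite list of blocks) has the shadowing property.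

**Example 1 (one component).** The full shift is chain transitive, so $\mathcal C(f)$ is one point, the whole space, and it shadows. The guess holds.

**Example 2 (the identity of a totally disconnected space).** Let $X$ be compact and totally disconnected and $f=\mathrm{id}$. Given $\epsilon$, partition $X$ into finitely many clopen sets of diameter at most $\epsilon$, and let $\delta$ be smaller than all distances between distinct pieces. A $\delta$-pseudo orbit stays in one piece, so its first point $\epsilon$-shadows it, and $f$ has the shadowing property. Likewise $x\to y$ forces $x$ and $y$ into the same piece for every $\epsilon$, hence $x=y$. The components are single points, and all of them shadow.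

**Example 3 (a component that does not shadow).** For $n\ge1$ let $X_n\subset\{0,1\}^{\mathbb Z}$ be the set of sequences containing no block $1\,0^{2j+1}\,1$ with $0\le j<n$. These are subshifts of finite type and $X_1\supset X_2\supset\cdots$. Let $X_\infty=\bigcap_nX_n$: between two consecutive $1$s there is always an even number of zeros. Put
$$X=\{0\}\times X_\infty\ \cup\ \bigcup_{n\ge1}\{1/n\}\times X_n,\qquad f(c,x)=(c,\sigma x),$$
with the maximum metric. This is compact, because a limit of points $(1/n,x^{(n)})$ with $n\to\infty$ lies in $\{0\}\times\bigcap_n X_n$.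

The map $f$ has the shadowing property. Given $\epsilon$, take $N\ge2$ with $1/N\le\epsilon$, and let $\delta<1/N^2$ also be so small that $\delta$-pseudo orbits of $\sigma|_{X_n}$ are $\epsilon$-shadowed for $n=1,\dots,N$. For $n<N$ the point $1/n$ has distance at least $\frac1{(N-1)N}>\delta$ from the other values of $c$. So a $\delta$-pseudo orbit either stays over one $1/n$ with $n<N$, and is shadowed there, or stays over $c\le1/N$. In the second case its sequences all lie in $X_N$, are $\epsilon$-shadowed by some $y\in X_N$, and $(1/N,y)$ $\epsilon$-shadows the pseudo orbit.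

The components are $\{1/n\}\times X_n$ and $\{0\}\times X_\infty$. Indeed, a $\delta$-chain with small $\delta$ can neither leave nor enter the fiber over a given $1/n$, so $p\to q$ forces $p,q$ into one fiber. Inside $X_n$ with $n\le\infty$, keep the left half of $x$ up to coordinate $M$, write many zeros (at least $2n$ if $n<\infty$; if $n=\infty$, make the run between the adjacent $1$s, if both exist, even), and continue with $y$ from coordinate $-M$ on. The resulting $x'\in X_n$ is close to $x$, and some $\sigma^jx'$ is close to $y$. This gives chains from $x$ to $y$.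

The component $X_\infty$ does not shadow. Let $p$ be the sequence with a single $1$, at coordinate $0$. Run $p,\sigma p,\dots,\sigma^Tp$, then jump to $\sigma^{-L}p$ and run on. The jump has size $2^{-\min(T+1,L)}$, as small as we like. A point $x$ that $\frac12$-shadows this has $x_i$ equal to the $0$-th coordinate of the $i$-th point, so it contains $1\,0^{T+L}\,1$. With $T+L$ odd, $x\notin X_\infty$.

So a component may fail to shadow, which is why the question asks about the closure. Here $\{0\}\times X_\infty$ is a limit of the shadowing components $\{1/n\}\times X_n$, and the guess survives.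

## What is true and what is false

The tests point at two classes of maps for which the guess is right.

**Theorem B.** Let $f\colon X\to X$ be continuous with the shadowing property.

1. If $CR(f)$ is totally disconnected (in particular if $X$ is), then $\mathcal C(f)=\overline{\mathcal C_{\rm sp}(f)}$.
2. Every isolated point of $\mathcal C(f)$ lies in $\mathcal C_{\rm sp}(f)$. Hence $\mathcal C(f)=\overline{\mathcal C_{\rm sp}(f)}$ whenever $\mathcal C(f)$ is countable.

In general, however, the guess fails as badly as it can. A map is *topologically mixing* if for all nonempty open $U,V$ there is $N$ with $f^n(U)\cap V\ne\emptyset$ for all $n\ge N$.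

**Theorem A.** There is a homeomorphism $f\colon X\to X$ of a compact metric space such that:

1. $f$ has the shadowing property;
2. $CR(f)=X$, $\mathcal C(f)$ is homeomorphic to the Cantor set, and $f|_C$ is topologically mixing for every $C\in\mathcal C(f)$;
3. for every $C\in\mathcal C(f)$ and every $\delta>0$ there is a $\delta$-pseudo orbit of $f|_C$ that is not $\frac18$-shadowed by any point of $C$.

Hence $\mathcal C_{\rm sp}(f)=\emptyset\ne\mathcal C(f)$, and the answer to the question is negative.

We prove Theorem B first, because the place where its proof needs total disconnectedness shows how to build Theorem A.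

## Shadowing restricts to $CR(f)$, and isolated components shadow

Let $Y=CR(f)$ and $g=f|_Y$. We may assume that $X$ is nonempty.

**Lemma 1.** If $f$ has the shadowing property, so does $g$.

*Proof.* We close up chains in $Y$ to periodic pseudo orbits, because a point that shadows a periodic pseudo orbit has a limit point that also shadows it, and limit points are chain recurrent.

Let $\epsilon>0$. Choose $\delta_1$ such that $\delta_1$-pseudo orbits of $f$ are $\epsilon$-shadowed, and $\delta\in(0,\delta_1/2]$ such that $d(a,b)\le\delta$ implies $d(f(a),f(b))\le\delta_1/2$.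

**Step 1: chains in $Y$ can be run backwards.** Let $(x_0,\dots,x_k)$ be a $\delta$-chain in $Y$. Fix $i<k$. Since $x_i$ and $f(x_i)$ lie in one component, there is a $\delta$-chain $(y_0,\dots,y_l)$ with $y_0=f(x_i)$ and $y_l=x_i$. Replace $y_0$ by $x_{i+1}$. Since $d(x_{i+1},f(x_i))\le\delta$,
$$d(f(x_{i+1}),y_1)\le d(f(x_{i+1}),f(y_0))+d(f(y_0),y_1)\le\delta_1/2+\delta\le\delta_1,$$
so we have a $\delta_1$-chain from $x_{i+1}$ to $x_i$. Concatenating over $i=k-1,\dots,0$ gives $x_k\to_{\delta_1}x_0$.

**Step 2: shadow a periodic pseudo orbit.** By Step 1, $x_0,\dots,x_k$ is the beginning of a periodic $\delta_1$-pseudo orbit of some period $q>k$. Let $z\in X$ $\epsilon$-shadow it. Then $d(f^{qn+i}(z),x_i)\le\epsilon$ for $0\le i\le k$ and all $n\ge 0$. A limit point $y$ of $(f^{qn}(z))_n$ satisfies $d(f^i(y),x_i)\le\epsilon$ for $0\le i\le k$.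

**Step 3: $y$ is chain recurrent.** Let $f^{n_j}(z)\to y$ with $n_j$ increasing, and let $\eta>0$. Choose $j$ with $d(f(y),f^{n_j+1}(z))\le\eta$, and then $l$ with $n_l\ge n_j+2$ and $d(f^{n_l}(z),y)\le\eta$. Then $(y,f^{n_j+1}(z),\dots,f^{n_l-1}(z),y)$ is an $\eta$-chain. So $y\in Y$.

**Step 4: infinite pseudo orbits.** Given a $\delta$-pseudo orbit $(x_i)_{i\ge0}$ in $Y$, let $y^{(k)}\in Y$ be the point obtained for $(x_0,\dots,x_k)$. A limit point $y\in Y$ of $(y^{(k)})$ satisfies $d(f^i(y),x_i)\le\epsilon$ for every $i$. $\square$

Chains of $g$ are chains of $f$, and two points in one component $C$ are joined by chains of $f|_C$, which are chains of $g$. So $CR(g)=Y$, $g$ has the same components as $f$, $\mathcal C(g)=\mathcal C(f)$ and $\mathcal C_{\rm sp}(g)=\mathcal C_{\rm sp}(f)$.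

**Proof of Theorem B(2).** If $C$ is isolated in $\mathcal C(f)$, then $C$ is open and closed in $Y$, so there is $\eta>0$ such that $y\in Y$ and $d(y,C)<\eta$ imply $y\in C$. Let $0<\epsilon<\eta$ and take $\delta$ for $\epsilon$ from the shadowing property of $g$ (Lemma 1). A $\delta$-pseudo orbit $(x_i)$ in $C$ is $\epsilon$-shadowed by some $y\in Y$. As $d(y,x_0)\le\epsilon<\eta$, we have $y\in C$. So $C\in\mathcal C_{\rm sp}(f)$.

Now let $\mathcal C(f)$ be countable and $U\subset\mathcal C(f)$ open and nonempty. As an open subset of a compact Hausdorff space, $U$ is a Baire space, and it is a countable union of closed singletons. So some singleton has interior in $U$, that is, $U$ contains an isolated point of $\mathcal C(f)$. Isolated points are therefore dense, and they lie in $\mathcal C_{\rm sp}(f)$. $\blacksquare$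

## Totally disconnected $CR(f)$: tracing from class to class

An *ultrametric* is a metric with $d(x,z)\le\max(d(x,y),d(y,z))$. For example, on $\{0,1\}^{\mathbb N}$ take $d(x,y)=2^{-\min\{n:\,x_n\ne y_n\}}$: if $x,y$ agree before place $n$, and $y,z$ do too, then so do $x,z$. The strength of this inequality is that errors do not add up.

**Proof of Theorem B(1).** Let $Y$ be totally disconnected. A compact totally disconnected metrizable space embeds in $\{0,1\}^{\mathbb N}$. Since the shadowing property and $\to$ do not depend on the metric, we may assume that the metric $d$ on $Y$ is an ultrametric. All chains in this proof are chains of $g$.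

**Step 1: clopen classes.** We want a neighborhood base in $\mathcal C(f)$ described by chains. For $x,y\in Y$ let $x\sim_\delta y$ mean $x\to_\delta y$ and $y\to_\delta x$. This is an equivalence relation; reflexivity holds because $CR(g)=Y$. If $d(x,y)\le\delta$, take a $\delta$-chain from $x$ to $x$ and replace its last point by $y$. By the ultrametric inequality it is still a $\delta$-chain. So $x\to_\delta y$, by symmetry $y\to_\delta x$, and therefore
$$d(x,y)\le\delta\ \Longrightarrow\ x\sim_\delta y.$$
Consequently the $\delta$-classes are clopen, finite in number, and at mutual distances $>\delta$. Each is a union of components, hence $g$-invariant. A $\delta$-chain that starts in a $\delta$-class $K$ stays in it: if $x_i\in K$, then $g(x_i)\in K$, and $x_{i+1}$ is within $\delta$ of $g(x_i)$. For $\delta'\le\delta$ each $\delta'$-class lies in a $\delta$-class.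

Let $K_\delta(C)$ be the $\delta$-class containing the component $C$. Then $\bigcap_\delta K_\delta(C)=C$, by the definition of $\leftrightarrow$. The set $\{C':C'\subset K_\delta(C)\}$ is open in $\mathcal C(f)$, since its preimage $K_\delta(C)$ is open in $Y$. If $U$ is an open neighborhood of $C$ in $\mathcal C(f)$, its preimage in $Y$ is open and contains $C$, hence contains some $K_\delta(C)$, because these compact sets decrease to $C$. So the sets $\{C':C'\subset K_\delta(C)\}$ form a neighborhood base at $C$. It therefore suffices to find, for every $C_0\in\mathcal C(f)$ and $\delta_0>0$, some $C\in\mathcal C_{\rm sp}(f)$ with $C\subset K_{\delta_0}(C_0)$.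

**Step 2: one component traces a whole class.** Say that a component $C'$ *$\epsilon$-traces* $(x_0,\dots,x_k)$ if some $y\in C'$ satisfies $d(g^i(y),x_i)\le\epsilon$ for $0\le i\le k$. For each $\epsilon>0$ fix $\delta(\epsilon)\in(0,\epsilon]$ such that all $\delta(\epsilon)$-pseudo orbits of $g$ are $\epsilon$-shadowed in $Y$ (Lemma 1).

**Lemma 2.** Let $\delta=\delta(\epsilon)$ and let $K$ be a $\delta$-class. Some component $C_K$ $\epsilon$-traces every finite $\delta$-chain in $K$.

*Proof.* The idea is to put countably many chains into one pseudo orbit. Choose $\eta\in(0,\delta]$ such that $d(x,y)\le\eta$ implies $d(g(x),g(y))\le\delta$, and a finite $F\subset K$ such that each point of $K$ is within $\eta$ of $F$. Given a $\delta$-chain $(x_i)$ in $K$, choose $x_i'\in F$ with $d(x_i,x_i')\le\eta$. Then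
$$d(g(x_i'),x_{i+1}')\le\max\{d(g(x_i'),g(x_i)),\,d(g(x_i),x_{i+1}),\,d(x_{i+1},x_{i+1}')\}\le\delta ,$$
so $(x_i')$ is a $\delta$-chain in $F$.

There are countably many finite $\delta$-chains in $F$. Since any two points of $K$ are joined by $\delta$-chains, we can concatenate them all, with connecting $\delta$-chains, into one $\delta$-pseudo orbit. Let $z\in Y$ $\epsilon$-shadow it, and let $C_K$ be the component of $z$. It contains the orbit of $z$. If a given chain in $F$ starts at time $T$ of the pseudo orbit, then $g^T(z)\in C_K$ traces it. So $C_K$ $\epsilon$-traces every $\delta$-chain $(x_i')$ in $F$, and then also $(x_i)$, with error at most $\max(\epsilon,\eta)=\epsilon$. $\square$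

**Step 3: a component that traces its own class.** Lemma 2 does not say that $C_K$ lies in $K$; it is only $\epsilon$-close to $K$, and $\epsilon\ge\delta$. We repair this by iterating.

**Lemma 3.** Let $\delta=\delta(\epsilon)$ and $C\in\mathcal C(f)$. There is a component $C^*$ that $\epsilon$-traces every finite $\delta$-chain in $K_\delta(C^*)$ and every finite $\delta$-chain in $K_\delta(C)$.

*Proof.* Let $K_0=K_\delta(C)$ and, for $j\ge0$, let $C_j=C_{K_j}$ from Lemma 2 and $K_{j+1}=K_\delta(C_j)$. We claim that for $i\le j$ the component $C_j$ $\epsilon$-traces every finite $\delta$-chain in $K_i$. For $j=i$ this is Lemma 2. Suppose it holds for $j$, and let a $\delta$-chain in $K_i$ be $\epsilon$-traced by $y\in C_j$. The corresponding orbit segment of $y$ is a $\delta$-chain in $C_j\subset K_{j+1}$, so it is $\epsilon$-traced by some $y'\in C_{j+1}$. By the ultrametric inequality, $y'$ traces the original chain with error at most $\max(\epsilon,\epsilon)=\epsilon$. This proves the claim.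

There are finitely many $\delta$-classes, so $K_{i+p}=K_i$ for some $i\ge0$ and $p\ge1$. Put $C^*=C_{i+p-1}$. Then $K_\delta(C^*)=K_{i+p}=K_i$, and the claim applies to $K_i$ and to $K_0$. $\square$

**Step 4: a component obtained as a limit.** Let $C_0\in\mathcal C(f)$ and $\delta_0>0$. We build components $C_n$ that trace better and better and whose classes are nested. Choose inductively $\epsilon_n$ decreasing to $0$ and $\delta_n=\delta(\epsilon_n)$, $n\ge1$, with $\epsilon_{n+1}\le\delta_n$ for $n\ge0$. Then $\delta_{n+1}\le\epsilon_{n+1}\le\delta_n$. Let $C_{n+1}$ be the component $C^*$ that Lemma 3 gives for $C_n$ and $\epsilon_{n+1}$, and put $K_n=K_{\delta_n}(C_n)$, $n\ge0$.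

Finite orbit segments in $C_n$ are $\delta_{n+1}$-chains in $K_{\delta_{n+1}}(C_n)$, so they are $\epsilon_{n+1}$-traced by $C_{n+1}$. In particular some point of $C_{n+1}$ is within $\epsilon_{n+1}\le\delta_n$ of $C_n$. This point lies in $K_n$ by Step 1, and so $C_{n+1}\subset K_n$. Hence
$$K_{n+1}=K_{\delta_{n+1}}(C_{n+1})\subset K_{\delta_n}(C_{n+1})=K_n .$$
Let $C=\bigcap_nK_n$, a nonempty compact set. Any two of its points are $\sim_{\delta_n}$-equivalent for all $n$, and $\delta_n\to0$, so $C$ lies in one component. As each $K_n$ is a union of components, so is $C$. Therefore $C$ is a component, and $C\subset K_0=K_{\delta_0}(C_0)$.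

**Step 5: $g|_C$ has the shadowing property.** Fix $n\ge1$ and a $\delta_n$-chain $(x_0,\dots,x_k)$ in $C\subset K_n$. Since $C_n$ $\epsilon_n$-traces all $\delta_n$-chains in its own class $K_n$ (Lemma 3), some $y_n\in C_n$ traces it. The segment $(g^i(y_n))_{i\le k}$ is $\epsilon_{n+1}$-traced by some $y_{n+1}\in C_{n+1}$, and so on. By the ultrametric inequality we get $y_j\in C_j\subset K_j$ for $j\ge n$ with $d(g^i(y_j),x_i)\le\epsilon_n$ for $0\le i\le k$. A limit point of $(y_j)$ lies in $\bigcap_jK_j=C$ and satisfies the same inequalities. For an infinite $\delta_n$-pseudo orbit in $C$ take a limit point in $C$ of the points obtained for its initial segments. Since $\epsilon_n\to0$, we have $C\in\mathcal C_{\rm sp}(f)$. $\blacksquare$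

## Without the ultrametric: an error that grows around a cycle of classes

Try to run this proof with an ordinary metric. Some uses of the ultrametric inequality are harmless. If $d(x,y)\le\delta/2$, replacing the last point of a $\delta/2$-chain from $x$ to $x$ by $y$ gives a $\delta$-chain; so nearby points are still $\sim_\delta$-equivalent, and the classes are still clopen and finite in number. In Step 5 the successive errors $\epsilon_n,\epsilon_{n+1},\dots$ would add up to at most $2\epsilon_n$ if we choose $\epsilon_{j+1}\le\epsilon_j/2$.

The proof stops in Lemma 3. The claim there passes a chain from $C_i$ to $C_{i+1}$ and on to $C_j$, with an error $\epsilon$ each time; the triangle inequality gives only the total error $(j-i+1)\epsilon$. We must go on until the classes repeat, which may take as many turns as there are $\delta(\epsilon)$-classes. This number depends on $\epsilon$, and nothing in the argument bounds its product with $\epsilon$.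

So we look for an example in which this actually happens: nearby components arranged in a cycle of length $m$, each able to follow the preceding one with error about $1/m$, so that one full turn costs a total error of about $1$.

## Letters that absorb errors: skew products over a shift

Two toy maps show what we use to make a map shadow and what we use to prevent it. Let $\mathbb T^d=\mathbb R^d/\mathbb Z^d$, let $\pi\colon\mathbb R^d\to\mathbb T^d$ be the projection, and let $\|\omega\|$ be the minimal Euclidean norm of a lift of $\omega$. For a nonempty closed set of "letters" $B\subset\mathbb T^d$ consider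
$$F\colon B^{\mathbb Z}\times\mathbb T^d\to B^{\mathbb Z}\times\mathbb T^d,\qquad F(w,\theta)=(\sigma w,\theta+w_0),$$
with the metric $\max\{\sup_k2^{-|k|}\|w_k-w_k'\|,\ \|\theta-\theta'\|\}$. At each step the current letter is added to $\theta$.

The words in a pseudo orbit are always easy to follow. This is the content of the next lemma, in which $(A,d_A)$ is any compact metric space.

**Lemma 4.** Let $w^t\in A^{\mathbb Z}$, $t\ge0$, satisfy $2^{-|j|}d_A(w^t_{j+1},w^{t+1}_j)\le\delta$ for all $t\ge0$ and $j\in\mathbb Z$. Put $c_t=w^t_0$ for $t\ge0$ and $c_t=w^0_t$ for $t<0$. Then $2^{-|k|}d_A(c_{t+k},w^t_k)\le2\delta$ for all $t\ge0$ and $k\in\mathbb Z$.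

*Proof.* We move along the antidiagonal of pairs (time $i$, place $j$) with $i+j=t+k$, from the pair $(t,k)$ to the pair that defines $c_{t+k}$, and add the bounds $d_A(w^i_{j+1},w^{i+1}_j)\le2^{|j|}\delta$.

If $k\ge0$, the target is $w^{t+k}_0$, and the indices $j$ used are $k-1,\dots,0$. The sum is at most $\sum_{j=0}^{k-1}2^j\delta\le2^k\delta$.

If $k<0\le t+k$, the target is $w^{t+k}_0$ again, and the indices are $k,k+1,\dots,-1$. The sum is at most $\sum_{l=1}^{|k|}2^l\delta\le2^{|k|+1}\delta$.

If $t+k<0$, the target is $w^0_{t+k}$, and the indices are $k,\dots,t+k-1$ (none if $t=0$). They are distinct, negative, and satisfy $|j|\le|k|$, so the sum is again at most $2^{|k|+1}\delta$. $\square$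

**Example 4 (all letters: shadowing holds).** Let $B=\mathbb T^d$, $\epsilon>0$, $\delta=\epsilon/3$, and let $(w^t,\theta^t)$ be a $\delta$-pseudo orbit. Write $\theta^{t+1}=\theta^t+w_0^t+\pi(e_t)$ with $|e_t|\le\delta$. Put the error into the letter: $u_t=w_0^t+\pi(e_t)$ for $t\ge0$, and $u_t=w_t^0$ for $t<0$. Then $F^t(u,\theta^0)=(\sigma^tu,\theta^t)$, so the torus coordinate is followed exactly, and by Lemma 4 the words are followed within $\delta+2\delta=\epsilon$.

**Example 5 (an extreme letter: shadowing fails).** Let $d=1$, $B=\pi([0,\frac1{10}])$ and $\delta\le\frac1{16}$. Consider the pseudo orbit whose letters are all $0$ and whose torus coordinate at time $t$ is $\pi(-t\delta)$. Suppose that a point with letters $\pi(v_t)$, $v_t\in[0,\frac1{10}]$, $\frac18$-shadows it. Lift the difference of the torus coordinates to $\Psi_t$ with $|\Psi_t|\le\frac18$. Then $\Psi_{t+1}-\Psi_t$ and $v_t+\delta$ differ by an integer of absolute value at most $\frac14+\frac1{10}+\frac1{16}<1$, so they are equal. Thus $\Psi_t$ grows by at least $\delta$ at each step, which contradicts $|\Psi_t|\le\frac18$. All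 letters lie on one side of the letter $0$, and a drift to the other side cannot be followed.

We now want a compact family of letter sets $B_s$, with a parameter $s$ that $f$ does not change, such that every fiber fails as in Example 5, while the whole map shadows as in Example 4 because the absorbing letters exist in a *neighboring* fiber. The parameter will be a sequence $s=(s_1,s_2,\dots)$ with $s_n\in\mathbb Z/m_n$, and the neighbor of $s$ at scale $n$ will be $s^{+n}$: add $1$ to $s_n$ modulo $m_n$. These are the demands and the devices that meet them.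

The main letter of $B_s$ must be extreme, and $B_{s^{+n}}$ must contain a small disc of letters around it. The main letters of different $s$ should not spoil each other's extremality. On a line this is hopeless once some main letters have others on both sides. So we put the main letters on a parabola in the plane, where every point is extreme, and make the discs much smaller than the square of the distances along the curve. This is why the torus is $\mathbb T^2$.

The map must shadow near $s^{+n}$ too, with the same $\delta$. So the disc in $B_{s^{+n}}$ must be absorbed in $B_{s^{+n+n}}$, and so on around the cycle. After $m_n$ turns we are back at $s$. If a disc around the main letter were now present in $B_s$ next to that letter, extremality would be lost. Here the growing error enters: we give each letter a second coordinate $\rho\in[0,1]$, its *height*. The main letter has height up to $1$, each turn lowers the height by $1/m_n$, and after a full turn the letter is on the floor $\rho=0$. On the floor all of $\mathbb T^2$ is allowed, as in Example 4, and floor letters are far from the main letter at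 height $1$.

## The letter sets: a parabola, shrinking discs, and ages

**Parameters.** Let $m_n=n+1$ for $n\ge1$ (cycle lengths), $\lambda_1=\frac1{100}$, $m_{n+1}\lambda_{n+1}=\lambda_n^2/1600$ (gaps along the curve), $r_n=\lambda_n^2/100$ (radii), and $\tau_n=\sum_{j>n}m_j\lambda_j$ (tails). The sequences $\lambda_n$ and $r_n$ decrease. Since $m_{j+2}\lambda_{j+2}=\lambda_{j+1}^2/1600\le\frac12m_{j+1}\lambda_{j+1}$, comparison with a geometric series gives
$$\tau_n\le2m_{n+1}\lambda_{n+1}=\frac{\lambda_n^2}{800}=\frac{r_n}8,\qquad\sum_{j\ge1}m_j\lambda_j=\frac2{100}+\tau_1\le\frac1{10}.\tag{1}$$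
Also $r_j\le\lambda_j\le\tau_n$ for $j>n$. In words: $r_n$ is small compared with $\lambda_n^2$, and everything that happens at deeper levels is small compared with $r_n$.

**The base and the curve.** Let $S=\prod_{n\ge1}\{0,\dots,m_n-1\}$ with $d_S(s,s')=2^{-\min\{n:\,s_n\ne s_n'\}}$ for $s\ne s'$. This is a Cantor set, and $d_S(s,s')<2^{-n}$ means that $s,s'$ agree in the first $n$ coordinates. Put
$$x(s)=\sum_ns_n\lambda_n,\qquad x_n(s;i)=\sum_{j<n}s_j\lambda_j+i\lambda_n\quad(0\le i\le m_n-1),\qquad\gamma(x)=(x,x^2).$$
All the numbers $x(s)$, $x_n(s;i)$ lie in $[0,\frac1{10}]$, where $|\gamma(x)-\gamma(y)|\le2|x-y|$. The point $\gamma(x(s))$ is the main letter of $s$. The $x_n(s;i)$ with $i\neq s_n$ are the approximate positions of the main letters of those $s'$ which first differ from $s$ at place $n$, with $s'_n=i$.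

**Letters.** Let $A=[0,1]\times\mathbb T^2$ with $d_A((\rho,\omega),(\rho',\omega'))=\max(|\rho-\rho'|,\|\omega-\omega'\|)$. As $\|\omega\|\le\sqrt{1/2}$, we have $d_A\le1$. For $i\ne s_n$ let the *age* $\kappa=\kappa_n(s;i)\in\{1,\dots,m_n-1\}$ be defined by $\kappa\equiv s_n-i\pmod{m_n}$: it tells how many turns ago the $n$-th coordinate had the value $i$. Put
$$\tilde E_n(s;i)=\Big\{(\rho,v)\in[0,1]\times\mathbb R^2:\ \rho\le1-\tfrac{\kappa}{m_n},\ |v-\gamma(x_n(s;i))|\le r_n(2-\rho)\Big\}.$$
This set depends only on $s_1,\dots,s_n$ and $i$. Finally let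
$$V_s=[0,1]\times\{\gamma(x(s))\}\ \cup\ \bigcup_{n\ge1}\bigcup_{i\ne s_n}\tilde E_n(s;i),\qquad B_s=\{0\}\times\mathbb T^2\ \cup\ (\mathrm{id}\times\pi)(V_s)\subset A.$$
We call $[0,1]\times\{\gamma(x(s))\}$ the spine and $\{0\}\times\mathbb T^2$ the floor. If $(\rho,v)\in V_s$, then $|v|\le\frac1{10}\sqrt{1.01}+2r_1<\frac18$.

**Example 6 (ages).** At level $n=2$ we have $m_2=3$. If $s_2=0$, then $i=2$ has age $1$ (heights up to $\frac23$), and $i=1$ has age $2$ (heights up to $\frac13$). In $s^{+2}$ the second coordinate is $1$. Now $i=0$, the former own position, has age $1$, $i=2$ has age $2$, and $i=1$ carries no disc of level $2$. The old letters over $i=1$ had height at most $\frac13=\frac1{m_2}$, so moving them to the floor costs at most $\frac1{m_2}$. Note also that for $s_2=1$ the point $x_2(s;0)$ lies to the left of $x(s)$, and $x_2(s;2)$ to the right, since $\tau_2<\lambda_2$. On a line, the spine would not be extreme.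

**Three properties.** We need that the $B_s$ vary in a closed way (for compactness), that deep letters are near level-$n$ centers (for absorption), and that the spine is extreme (for the obstruction).

**Property (2), closedness.** The set $\{(s,a):a\in B_s\}$ is closed in $S\times A$.

*Proof.* Let $(s^l,a^l)\to(s,a)$ with $a^l\in B_{s^l}$. After passing to a subsequence one of three cases holds.

* All $a^l$ lie on the floor, or all $a^l$ lie in $[0,1]\times\{\pi\gamma(x(s^l))\}$. Then $a\in B_s$, since $x(\cdot)$ is continuous.
* All $a^l$ lie in $(\mathrm{id}\times\pi)\tilde E_n(s^l;i)$ with fixed $n,i$. Eventually $s^l$ agrees with $s$ in the first $n$ coordinates, so $a$ lies in the compact set $(\mathrm{id}\times\pi)\tilde E_n(s;i)$.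
* $a^l=(\rho^l,\pi(v^l))$ with $(\rho^l,v^l)\in\tilde E_{n_l}(s^l;i_l)$ and $n_l\to\infty$. Then $|v^l-\gamma(x(s^l))|\le2r_{n_l}+2|x_{n_l}(s^l;i_l)-x(s^l)|\le2r_{n_l}+2\sum_{j\ge n_l}m_j\lambda_j\to0$, so $a\in[0,1]\times\{\pi\gamma(x(s))\}$. $\square$

The last case explains why the spine contains all heights: deep discs accumulate on it.

**Property (3), deep letters.** If $(\rho,v)$ lies on the spine of $V_s$ or in $\tilde E_j(s;i)$ with $j>n$, then $|v-\gamma(x_n(s;s_n))|\le r_n/2$.

*Proof.* We have $x(s)-x_n(s;s_n)=\sum_{j>n}s_j\lambda_j\in[0,\tau_n]$, and $x_j(s;i)-x_n(s;s_n)=\sum_{n<l<j}s_l\lambda_l+i\lambda_j\in[0,\tau_n]$. So the centers differ from $\gamma(x_n(s;s_n))$ by at most $2\tau_n$, and the radius is at most $2r_j\le2\tau_n$. In total $4\tau_n\le r_n/2$ by (1). $\square$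

**Property (4), extremality.** Let $\ell_s(v)=2x(s)v_1-v_2$. Then $\ell_s(v)\le\ell_s(\gamma(x(s)))$ for all $(\rho,v)\in V_s$.

*Proof.* The functional $\ell_s$ belongs to the tangent of the parabola at $\gamma(x(s))$: $\ell_s(\gamma(x))=2x(s)x-x^2=x(s)^2-(x-x(s))^2$. It is $2$-Lipschitz, as $|(2x(s),-1)|\le\sqrt{1.04}$. On the spine equality holds. Let $(\rho,v)\in\tilde E_n(s;i)$ with $i\ne s_n$. Then $|x_n(s;i)-x(s)|\ge|i-s_n|\lambda_n-\tau_n\ge\lambda_n-\tau_n\ge\lambda_n/2$, and $v$ is within $2r_n$ of $\gamma(x_n(s;i))$. As $\lambda_n^2/4=25r_n$,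
$$\ell_s(v)\le x(s)^2-\frac{\lambda_n^2}4+4r_n=x(s)^2-21r_n<x(s)^2=\ell_s(\gamma(x(s))).\qquad\square$$

## Absorbing an error in the neighboring fiber

Recall that $s^{+n}$ is $s$ with $s_n$ replaced by $s_n+1$ mod $m_n$.

**Lemma 5.** For every $\epsilon\in(0,1)$ there are $n$ with $2^{-n}\le\epsilon$ and $\delta\in(0,\epsilon]$ such that the following holds. If $s,s'\in S$ agree in the first $n$ coordinates, $a=(\rho,\omega)\in B_{s'}$, $e\in\mathbb R^2$ and $|e|\le\delta$, then there is $a'=(\rho',\omega')\in B_{s^{+n}}$ with $|\rho-\rho'|\le\epsilon$ and $\omega'=\omega+\pi(e)$. In particular $d_A(a,a')\le\epsilon$.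

*Proof.* We lower the height a little. This either enlarges the disc in which $v$ lies or moves $v$ well inside a larger disc, and in both cases makes room for $e$.

Choose $n$ with $1/m_n\le\epsilon$ and $2^{-n}\le\epsilon$, and put $\delta=\min\{\epsilon,\epsilon r_1,\dots,\epsilon r_{n-1},r_n/m_n\}$. As $m_n\ge2$, $\delta\le r_n/2$. Write $s^+=s^{+n}$.

If $\rho\le\epsilon$, take the floor letter $a'=(0,\omega+\pi(e))$. Let now $\rho>\epsilon$. Then $a$ is not on the floor, so $\omega=\pi(v)$ with $(\rho,v)\in V_{s'}$. In each case below we find $\rho'$ with $(\rho',v+e)\in V_{s^+}$, and $a'=(\rho',\pi(v+e))$ is the required letter.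

**Case 1: $(\rho,v)\in\tilde E_j(s';i)$ with $j<n$.** The first $j$ coordinates of $s'$ and $s^+$ agree, so $\tilde E_j(s';i)=\tilde E_j(s^+;i)$. Take $\rho'=\rho-\epsilon>0$. Then
$$|v+e-\gamma(x_j(s^+;i))|\le r_j(2-\rho)+\epsilon r_j=r_j(2-\rho'),$$
so $(\rho',v+e)\in\tilde E_j(s^+;i)$.

**Case 2: $(\rho,v)\in\tilde E_n(s';i)$, with age $\kappa$.** Since $\frac1{m_n}\le\epsilon<\rho\le1-\frac\kappa{m_n}$, we have $\kappa+1\le m_n-1$. Now $s^+_n-i\equiv s'_n+1-i\equiv\kappa+1$, so $i\ne s^+_n$ and $i$ has age $\kappa+1$ with respect to $s^+$. Also $x_n(s^+;i)=x_n(s';i)$. Take $\rho'=\rho-\frac1{m_n}\in(0,1-\frac{\kappa+1}{m_n}]$. Then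
$$|v+e-\gamma(x_n(s^+;i))|\le r_n(2-\rho)+\frac{r_n}{m_n}=r_n(2-\rho'),$$
so $(\rho',v+e)\in\tilde E_n(s^+;i)$.

**Case 3: $(\rho,v)$ is on the spine of $V_{s'}$, or in $\tilde E_j(s';i)$ with $j>n$.** By Property (3), $|v-\gamma(x_n(s';s'_n))|\le r_n/2$. The index $i_0=s'_n=s_n$ has age $1$ with respect to $s^+$, and $x_n(s^+;i_0)=x_n(s';s'_n)$. Take $\rho'=\rho-\frac1{m_n}\in(0,1-\frac1{m_n}]$. Then
$$|v+e-\gamma(x_n(s^+;i_0))|\le\frac{r_n}2+\frac{r_n}2\le r_n(2-\rho'),$$
so $(\rho',v+e)\in\tilde E_n(s^+;i_0)$.

In all cases $|\rho-\rho'|\le\epsilon$, and $\|\omega-\omega'\|\le|e|\le\delta\le\epsilon$. $\square$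

## The homeomorphism and its chain components

Let
$$X=\{(s,w,\theta):s\in S,\ w=(w_k)_{k\in\mathbb Z}\in B_s^{\mathbb Z},\ \theta\in\mathbb T^2\},\qquad f(s,w,\theta)=(s,\sigma w,\theta+\varphi(w_0)),$$
where $(\sigma w)_k=w_{k+1}$ and $\varphi(\rho,\omega)=\omega$, with the metric
$$D=\max\{d_S(s,s'),\ \sup_k2^{-|k|}d_A(w_k,w_k'),\ \|\theta-\theta'\|\}.$$
By Property (2), $X$ is closed in $S\times A^{\mathbb Z}\times\mathbb T^2$, hence compact. The map $f$ is continuous, with continuous inverse $(s,w,\theta)\mapsto(s,\sigma^{-1}w,\theta-\varphi(w_{-1}))$. For $s\in S$ let $C_s=\{s\}\times B_s^{\mathbb Z}\times\mathbb T^2$, a nonempty closed $f$-invariant set.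

**Step 1: $f|_{C_s}$ is topologically mixing.** We join two points by means of floor letters. Let $(s,w,\theta),(s,w',\theta')\in C_s$, $N\ge1$ and $n\ge2N+2$. Define $w''$ by $w''_k=w_k$ for $k\le N$, $w''_{n+k}=w_k'$ for $k\ge-N$, $w''_k=(0,0)$ for $N+1<k<n-N$, and $w''_{N+1}=(0,\omega)$, where $\omega\in\mathbb T^2$ is chosen so that $\theta+\sum_{k=0}^{n-1}\varphi(w''_k)=\theta'$. This is possible since $0\le N+1\le n-1$, and $w''\in B_s^{\mathbb Z}$ since $B_s$ contains the floor. The point $(s,w'',\theta)$ agrees with $(s,w,\theta)$ in $\theta$ and in the places $|k|\le N$. Its image $f^n(s,w'',\theta)=(s,\sigma^nw'',\theta')$ agrees in the same sense with $(s,w',\theta')$. As $d_A\le1$, both distances are at most $2^{-N-1}$. Given nonempty open $U,V\subset C_s$, take the two points in them and $N$ large; then $f^n(U)\cap V\ne\emptyset$ for all $n\ge2N+2$.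

**Step 2: $f|_{C_s}$ is chain transitive.** Let $p,q\in C_s$ and $\delta>0$. By Step 1 there are $z\in C_s$ and $n\ge2$ with $z$ so near $p$ that $D(f(p),f(z))\le\delta$, and with $D(f^n(z),q)\le\delta$. Then $(p,f(z),\dots,f^{n-1}(z),q)$ is a $\delta$-chain in $C_s$.

**Step 3: the components are the sets $C_s$.** Along a $\delta$-chain with $\delta<2^{-n}$ the first $n$ coordinates of $s$ do not change. So $p\to q$ forces $p$ and $q$ into the same $C_s$. Conversely, by Step 2, $p\to q$ for all $p,q\in C_s$, including $p=q$. Hence $CR(f)=X$, and the components are exactly the sets $C_s$.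

**Step 4: $\mathcal C(f)$ is a Cantor set.** The continuous surjection $X\to S$, $(s,w,\theta)\mapsto s$, induces a continuous bijection from the compact space $\mathcal C(f)$ onto the Hausdorff space $S$. This is a homeomorphism. Steps 1, 3 and 4 prove (2) of Theorem A.

## The whole map shadows: pass to the fiber $s^{+n}$

We prove (1) of Theorem A. It suffices to treat $\epsilon\in(0,1)$. Apply Lemma 5 with $\epsilon/2$ to get $n$ and $\delta_1$, where $2^{-n}\le\epsilon/2$. Let $\delta=\min\{\delta_1,\epsilon/8,2^{-n-1}\}$, and let $p_t=(s^t,w^t,\theta^t)$, $t\ge0$, be a $\delta$-pseudo orbit.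

**Step 1: construct the shadowing point.** As in Example 4, errors go into the letters, but now in another fiber. Since $\delta<2^{-n}$, all $s^t$ agree with $s:=s^0$ in the first $n$ coordinates. Choose $e_t\in\mathbb R^2$ with $|e_t|\le\delta$ and $\theta^{t+1}=\theta^t+\varphi(w_0^t)+\pi(e_t)$. Define $u\in B_{s^{+n}}^{\mathbb Z}$ by Lemma 5: for $t\ge0$, $u_t$ is the letter $a'$ obtained from $a=w_0^t\in B_{s^t}$ and $e=e_t$; for $t<0$, $u_t$ is the letter $a'$ obtained from $a=w_t^0\in B_{s^0}$ and $e=0$. Let $z=(s^{+n},u,\theta^0)\in X$.

**Step 2: base and torus coordinates.** Since $\varphi(u_t)=\varphi(w_0^t)+\pi(e_t)$ for $t\ge0$, induction gives $f^t(z)=(s^{+n},\sigma^tu,\theta^t)$ for all $t\ge0$. So the torus coordinate is followed exactly. Also $d_S(s^{+n},s^t)=2^{-n}\le\epsilon/2$, as the two sequences agree before place $n$ and differ there.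

**Step 3: the words.** From $D(f(p_t),p_{t+1})\le\delta$ we have $2^{-|j|}d_A(w^t_{j+1},w^{t+1}_j)\le\delta$ for all $t\ge0$ and $j\in\mathbb Z$, so Lemma 4 applies. With $c_t=w_0^t$ for $t\ge0$ and $c_t=w_t^0$ for $t<0$, Lemma 5 gives $d_A(u_t,c_t)\le\epsilon/2$ for all $t\in\mathbb Z$. Hence
$$2^{-|k|}d_A(u_{t+k},w_k^t)\le2^{-|k|}d_A(u_{t+k},c_{t+k})+2^{-|k|}d_A(c_{t+k},w^t_k)\le\frac\epsilon2+2\delta\le\epsilon .$$
So $D(f^t(z),p_t)\le\epsilon$ for all $t\ge0$, and (1) is proved.

## No fiber shadows: an outward drift at the extreme letter

We prove (3) of Theorem A, by the argument of Example 5 in the direction normal to the parabola. Fix $s\in S$. It suffices to treat $\delta\in(0,\frac1{16}]$, since a $\frac1{16}$-pseudo orbit is a $\delta$-pseudo orbit for every $\delta\ge\frac1{16}$.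

**Step 1: the pseudo orbit.** Let $\gamma_*=\gamma(x(s))$ and let $a=(1,\pi(\gamma_*))\in B_s$ be the top of the spine. Put $\bar w=(a)_{k\in\mathbb Z}$, $b=(2x(s),-1)$, so that $\ell_s(v)=b\cdot v$, and $e=\delta b/|b|$. Put
$$p_t=\big(s,\bar w,\pi(t(\gamma_*+e))\big)\in C_s .$$
Then $f(p_t)$ and $p_{t+1}$ differ only in the torus coordinate, by $\pi(e)$, and $D(f(p_t),p_{t+1})=\|\pi(e)\|=\delta$. So $(p_t)_{t\ge0}$ is a $\delta$-pseudo orbit of $f|_{C_s}$.

**Step 2: a shadowing point uses letters of $V_s$ only.** Suppose that $z=(s,w,\theta)\in C_s$ $\frac18$-shadows $(p_t)$, and write $w_t=(\rho_t,\omega_t)$. Let $t\ge0$. The $0$-th letter of $f^t(z)$ is $w_t$, so $|\rho_t-1|\le\frac18$. Thus $\rho_t>0$, the letter is not on the floor, and $\omega_t=\pi(v_t)$ with $(\rho_t,v_t)\in V_s$.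

**Step 3: lift the difference to the plane.** Let $\Psi_t\in\mathbb R^2$ with $|\Psi_t|\le\frac18$ be a lift of the $\mathbb T^2$-coordinate of $f^t(z)$ minus $\pi(t(\gamma_*+e))$. In one step the first term changes by $\pi(v_t)$ and the second by $\pi(\gamma_*+e)$, so $\Psi_{t+1}-\Psi_t$ and $v_t-\gamma_*-e$ differ by an element of $\mathbb Z^2$. Since $|v_t|,|\gamma_*|<\frac18$, the norm of this element is at most $\frac14+(\frac18+\frac18+\frac1{16})<1$, so it is $0$.

**Step 4: monotone drift.** Apply $\ell_s$. By Property (4), $\ell_s(v_t)\le\ell_s(\gamma_*)$, and $|b|\ge1$, so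
$$\ell_s(\Psi_{t+1})-\ell_s(\Psi_t)=\ell_s(v_t)-\ell_s(\gamma_*)-\ell_s(e)\le-\ell_s(e)=-\delta|b|\le-\delta .$$
Hence $\ell_s(\Psi_t)\to-\infty$, contradicting $|\Psi_t|\le\frac18$. So no point of $C_s$ $\frac18$-shadows $(p_t)$.

This proves (3). Since the components are exactly the sets $C_s$, none of them has the shadowing property: $\mathcal C_{\rm sp}(f)=\emptyset$, while $\mathcal C(f)$ is a Cantor set and $f$ shadows. Theorem A is proved, and the answer to the question is no. $\blacksquare$
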